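\title{Indefinite surfaces with finite Pythagoras number}

\begin{abstract}
For an irreducible polynomial $f\in\mathbb R[x,y,z]$ it was conjectured that the Pythagoras number of $\mathbb R[x,y,z]/(f)$ is infinite exactly when $f$ changes sign on $\mathbb R^3$. We prove that an infinite Pythagoras number forces a change of sign, and that the converse fails: if $g\neq0$ is a multiple of $(1+x^2)(1+y^2)$, then $f=zg(x,y)-1$ is irreducible and changes sign, while the Pythagoras number lies between $4$ and $8$. The upper bound comes from the torus: a nonnegative real trigonometric polynomial in two variables is a sum of $8$ squares of real trigonometric polynomials, and a strictly positive one in $n$ variables is a sum of $2^n+1$ squares.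
\end{abstract}

\section{Introduction}

The \emph{Pythagoras number} $p(R)$ of a commutative ring $R$ with identity is the smallest positive integer $k$ such that every element of $R$ that is a sum of squares is a sum of at most $k$ squares; if there is no such integer, $p(R)=\infty$. It measures how far sums of squares can be shortened, uniformly over the ring.

In one variable they can be shortened to two terms. A polynomial $\psi\in\mathbb R[x]$ that is nonnegative on $\mathbb R$ has real roots of even multiplicity, and its other roots come in conjugate pairs. Collecting half of each real root and one root from each pair gives $\psi=q\bar q$ with $q=a+ib\in\mathbb C[x]$, so $\psi=a^2+b^2$. As $1+x^2$ is not a square, $p(\mathbb R[x])=2$. In two variables there is no bound: $p(\mathbb R[x,y])=\infty$ by a theorem of Choi, Dai, Lam and Reznick \cite{CDLR}. It is natural to ask which other surfaces behave like the plane.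

Let $f\in\mathbb R[x,y,z]$ be irreducible and put $R_f=\mathbb R[x,y,z]/(f)$. We call $f$ \emph{indefinite} if it takes both positive and negative values on $\mathbb R^3$. An ideal $I$ of a commutative ring is \emph{real} if $g_1^2+\dots+g_k^2\in I$ implies $g_1,\dots,g_k\in I$. For irreducible $f$ the two notions agree: $f$ is indefinite if and only if $(f)$ is real \cite[Thm.~4.5.1]{BCR}. The following conjecture is posed in \cite{BK}.

\begin{quote}
\textbf{Conjecture.} For an irreducible polynomial $f\in\mathbb R[x,y,z]$ the following conditions are equivalent: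
(a) $p(R_f)=\infty$;\quad (b) $f$ is indefinite.
\end{quote}

The simplest cases support it. For $f=z-1$, which is indefinite, $R_f\cong\mathbb R[x,y]$ and $p=\infty$. For $f=x^2+y^2+z^2+1$, which is positive, $-1$ is a sum of three squares in $R_f$, and the identity
\begin{equation}\label{eq:diff}
h=\Bigl(\frac{h+1}2\Bigr)^2+(-1)\Bigl(\frac{h-1}2\Bigr)^2
\end{equation}
writes every element of $R_f$ as a sum of four squares. One would guess that a surface with enough real points to make $f$ change sign carries sums of squares as complicated as those of the plane, and that on the remaining surfaces an identity like \eqref{eq:diff} shortens them. The second half of this guess is correct.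

\begin{theorem}\label{thm:nonreal}
If $f\in\mathbb R[x,y,z]$ is irreducible and $(f)$ is not real, then $p(R_f)<\infty$. Thus \textup{(a)} implies \textup{(b)}.
\end{theorem}

The first half is not. Put $g_0=(1+x^2)(1+y^2)$, and for $0\ne g\in\mathbb R[x,y]$ let $\mathbb R[x,y]_g=\mathbb R[x,y][1/g]$.

\begin{theorem}\label{thm:counter}
Let $0\ne g\in\mathbb R[x,y]$ be a multiple of $g_0$. Then $f=zg(x,y)-1$ is irreducible and indefinite, and $4\le p(R_f)\le 8$. Moreover, every $\varphi\in\mathbb R[x,y]_g\cong R_f$ that is nonnegative on $\{g\ne0\}\subset\mathbb R^2$ is a sum of $8$ squares in $\mathbb R[x,y]_g$.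
\end{theorem}

So the conjecture is false, and $f_0=z(1+x^2)(1+y^2)-1$ is a counterexample. The real zero sets of $f_0$ and of $z-1$ are both graphs over $\mathbb R^2$: the projection $(x,y,z)\mapsto(x,y)$ is a bijection onto $\mathbb R^2$, and its inverse is given by rational functions whose denominators have no real zeros. Hence $p(R_f)$ is not determined by the real locus together with its real regular functions. The two rings differ in their complex points: $R_{f_0}$ allows poles along the four lines $x=\pm i$, $y=\pm i$.

These poles remove a rigidity of the polynomial ring. If $\psi=\sum h_j^2$ in $\mathbb R[x,y]$, the squares of the leading forms of highest degree cannot cancel, so $\deg h_j\le\frac12\deg\psi$, and the $h_j$ must be found in a finite-dimensional space fixed by $\psi$. Once $1+x^2$ is inverted, the substitution $x=\tan(\theta/2)$ makes $\cos\theta$ and $\sin\theta$ available, and $1=\cos^2N\theta+\sin^2N\theta$ for every $N$. Squares of arbitrarily high degree may now be used, which opens the way to approximation arguments. This is why the upper bound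 in Theorem~\ref{thm:counter} is proved on the torus.

Let $B_n=\mathbb C[z_1^{\pm1},\dots,z_n^{\pm1}]$, with the involution $*$ that conjugates coefficients and sends $z_j$ to $z_j^{-1}$. On the torus $\mathbb T^n=\{|z_1|=\dots=|z_n|=1\}$, where we write $z_j=e^{i\theta_j}$, the function $h^*$ is the complex conjugate of $h$. The subring $A_n=\{h\in B_n:h^*=h\}$ is the ring of \emph{real trigonometric polynomials} in $n$ variables. Every $h\in B_n$ is $a+ib$ with $a=(h+h^*)/2$ and $b=(h-h^*)/2i$ in $A_n$, and
\[
|h|^2:=hh^*=a^2+b^2 .
\]
We call $|h|^2$ a \emph{hermitian square}; it is a sum of two squares in $A_n$. Inequalities such as $F\ge0$ refer to values on $\mathbb T^n$. We write $A=A_2$ and $B=B_2$.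

\begin{theorem}\label{thm:trig}
\begin{enumerate}
\item[(i)] If $F\in A_n$ and $F>0$, then $F$ is a sum of $2^n+1$ squares in $A_n$. In particular, a strictly positive element of $A$ is a sum of $5$ squares in $A$.
\item[(ii)] If $F\in A$ and $F\ge0$, then $F$ is a sum of $4$ hermitian squares, hence of $8$ squares in $A$.
\end{enumerate}
\end{theorem}

We do not determine the exact value of $p(R_f)$ in $[4,8]$ for the surfaces of Theorem~\ref{thm:counter}, and we do not classify the indefinite $f$ with $p(R_f)<\infty$.

Section~\ref{sec:nonreal} proves Theorem~\ref{thm:nonreal} and is independent of the rest. Section~\ref{sec:cayley} deduces Theorem~\ref{thm:counter} from Theorem~\ref{thm:trig}(ii). Part (i) of Theorem~\ref{thm:trig} is proved in Section~\ref{sec:positive} by a fixed point argument, and Section~\ref{sec:nonneg} reduces part (ii) to part (i) by factoring $F$ formally along the circles that contain its zeros.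

\section{Surfaces with a nonreal ideal}\label{sec:nonreal}

When $(f)$ is not real, $-1$ need not be a sum of squares in $R_f$: for $f=x^2+y^2+z^2$, evaluation at the origin is a homomorphism $R_f\to\mathbb R$. But $-z^2=x^2+y^2$ in this ring, and multiplying \eqref{eq:diff} by $z^2$ shows that every multiple of $z^2$ is a sum of three squares. In general some $-b^2$ is a sum of squares, all multiples of $b^2$ are short sums of squares, and it remains to shorten sums of squares modulo $b^2$. The ring $R_f/(b^2)$ has dimension at most $1$, and there a matrix version of the factorization $\psi=q\bar q$ applies.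

We use the theorem of Jakubovi\v{c} and Djokovi\'c \cite{Dj} in this form: if $\Gamma\in M_n(\mathbb R[t])$ is symmetric and $\Gamma(t)$ is positive semidefinite for all $t\in\mathbb R$, then $\Gamma=\Delta^*\Delta$ for some $\Delta\in M_n(\mathbb C[t])$, where $\Delta^*$ is obtained from $\Delta$ by transposing and conjugating coefficients.

\begin{lemma}\label{lem:curve}
Let $C$ be a commutative $\mathbb R[t]$-algebra that is generated as an $\mathbb R[t]$-module by $e_1,\dots,e_n$. Then every sum of squares in $C$ is a sum of $2n$ squares.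
\end{lemma}

\begin{proof}
Let $a_1,\dots,a_k\in C$ and write $a_i=\sum_jc_{ij}e_j$ with $c_{ij}\in\mathbb R[t]$. Let $e$ be the column of the $e_j$ and $\Gamma=(c_{ij})^T(c_{ij})\in M_n(\mathbb R[t])$. Then $\sum_ia_i^2=e^T\Gamma e$, and $\Gamma(t)$ is positive semidefinite for every real $t$. Write $\Gamma=\Delta^*\Delta$ with $\Delta=\Delta_1+i\Delta_2$ and $\Delta_1,\Delta_2\in M_n(\mathbb R[t])$. The real part of $(\Delta_1^T-i\Delta_2^T)(\Delta_1+i\Delta_2)$ is $\Delta_1^T\Delta_1+\Delta_2^T\Delta_2$, and it equals $\Gamma$ because $\Gamma$ is real. Hence $e^T\Gamma e$ is the sum of the squares of the $n$ entries of $\Delta_1e$ and the $n$ entries of $\Delta_2e$.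
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:nonreal}]
Since $f$ is irreducible, $R_f$ is a domain of Krull dimension $2$. Since $(f)$ is not real, there is a relation $b^2+g_1^2+\dots+g_\ell^2=0$ in $R_f$ with $b\neq0$. For every $h\in R_f$, multiplying \eqref{eq:diff} by $b^2$ gives
\begin{equation}\label{eq:b2h}
b^2h=\Bigl(b\,\frac{h+1}2\Bigr)^2+\sum_{i=1}^\ell\Bigl(g_i\,\frac{h-1}2\Bigr)^2 ,
\end{equation}
a sum of $\ell+1$ squares.

Let $C=R_f/(b^2)$. A chain of prime ideals of $C$ comes from a chain of nonzero prime ideals of the domain $R_f$, which can be extended by $(0)$; so $\dim C\le1$. By Noether normalization, a nonzero finitely generated $\mathbb R$-algebra of dimension $d$ is a finitely generated module over a polynomial subring in $d$ variables. If $\dim C=1$, this makes $C$ an $\mathbb R[t]$-algebra generated as a module by finitely many elements, say $n$. Otherwise $C$ is a finite-dimensional real vector space, possibly $0$, and the same holds with $t$ acting as $0$.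

Let $a\in R_f$ be a sum of squares. By Lemma~\ref{lem:curve} there are $d_1,\dots,d_{2n},h\in R_f$ with $a=\sum_{i=1}^{2n}d_i^2+b^2h$, and \eqref{eq:b2h} gives $p(R_f)\le 2n+\ell+1<\infty$. Finally, if $f$ is not indefinite then $(f)$ is not real \cite[Thm.~4.5.1]{BCR}, so (a) implies (b).
\end{proof}

\begin{remark}
One can take $\ell=4$. Dividing the relation by $b^2$ shows that $-1$ is a sum of squares in the fraction field of $R_f$, a function field of transcendence degree $2$ over $\mathbb R$. By Pfister's theorem on levels of nonreal function fields, $-1$ is then a sum of $4$ squares in that field, and clearing denominators gives a relation with $\ell=4$ and the bound $p(R_f)\le2n+5$. The restriction to surfaces enters through $\dim C\le1$: Lemma~\ref{lem:curve} fails over $\mathbb R[t_1,t_2]$, already for $C=\mathbb R[t_1,t_2]$ and $n=1$.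
\end{remark}

\section{From the torus to the surfaces $zg=1$}\label{sec:cayley}

One fact about $B_n$ is used throughout. If $h\in B_n$ vanishes on a nonempty open subset of $\mathbb T^n$, then $h=0$: the function $h$ is real analytic on the connected manifold $\mathbb T^n$, so it vanishes identically, and the coefficients of $h$ are its Fourier coefficients. Thus elements of $B_n$ are determined by their values on $\mathbb T^n$, and $\{h\ne0\}$ is dense in $\mathbb T^n$ for $h\neq0$.

Let $R_0=\mathbb R[x,y]_{g_0}$. Since $(1+ix)(1-ix)=1+x^2$, the elements $1\pm ix$ and $1\pm iy$ are units of $\mathbb C[x,y]_{g_0}$, and there is a homomorphism of $\mathbb C$-algebras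
\[
\Theta:B\to\mathbb C[x,y]_{g_0},\qquad z_1\mapsto\frac{1+ix}{1-ix},\qquad z_2\mapsto\frac{1+iy}{1-iy}.
\]
It carries $*$ to conjugation of coefficients, because $z_1^*=z_1^{-1}$ goes to $(1-ix)/(1+ix)$ and likewise for $z_2$. Hence $\Theta(A)\subset R_0$. For real $x,y$ the value $\Theta(h)(x,y)$ is the value of $h$ at the point $\bigl(\frac{1+ix}{1-ix},\frac{1+iy}{1-iy}\bigr)$ of $\mathbb T^2$; in angles, $x=\tan(\theta_1/2)$ and $y=\tan(\theta_2/2)$. These points fill the dense set $\{z_1\ne-1,\ z_2\ne-1\}$. Two consequences: $\Theta$ is injective, and $F\in A$ is nonnegative on $\mathbb T^2$ if and only if $\Theta(F)$ is nonnegative on $\mathbb R^2$.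

The elements $\cos\theta_1=(z_1+z_1^{-1})/2$ and $\sin\theta_1=(z_1-z_1^{-1})/2i$ of $A$ go to $(1-x^2)/(1+x^2)$ and $2x/(1+x^2)$. Therefore
\begin{equation}\label{eq:three}
\frac1{1+x^2}=\Theta\Bigl(\frac{1+\cos\theta_1}2\Bigr),\qquad
\frac x{1+x^2}=\Theta\Bigl(\frac{\sin\theta_1}2\Bigr),\qquad
\frac{x^2}{1+x^2}=\Theta\Bigl(\frac{1-\cos\theta_1}2\Bigr),
\end{equation}
and the same holds with $y$ and $\theta_2$. An integer $j$ with $0\le j\le4N$ is a sum of $2N$ numbers from $\{0,1,2\}$, so $x^j/(1+x^2)^{2N}$ is a product of $2N$ of the fractions in \eqref{eq:three}. Multiplying by the corresponding fractions in $y$ and taking real linear combinations, we obtain: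
\begin{equation}\label{eq:image}
\psi/g_0^{2N}\in\Theta(A)\quad\text{whenever }\psi\in\mathbb R[x,y]\text{ has degree at most }4N\text{ in }x\text{ and in }y.
\end{equation}

For the lower bound we pass to the fraction field.

\begin{lemma}\label{lem:frac}
If $R$ is a domain with fraction field $K$, then $p(R)\ge p(K)$. If $K\cong\mathbb R(x,y)$, then $p(R)\ge4$.
\end{lemma}

\begin{proof}
Let $p(R)<\infty$. A sum of squares in $K$ has the form $h=\sum(a_i/d)^2$ with $a_i,d\in R$, $d\neq 0$. Then $d^2h=\sum a_i^2$ is a sum of $p(R)$ squares in $R$, and dividing by $d^2$ writes $h$ as a sum of $p(R)$ squares in $K$. The Motzkin polynomial $x^4y^2+x^2y^4-3x^2y^2+1$ is a sum of squares in $\mathbb R(x,y)$ but not a sum of three squares, by Cassels, Ellison and Pfister \cite{CEP}; so $p(\mathbb R(x,y))\ge4$.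
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:counter}, assuming Theorem~\ref{thm:trig}(ii)]
The polynomial $f=zg-1$ has degree $1$ in $z$. In a factorization of $f$ one factor lies in $\mathbb R[x,y]$ and divides the coefficient $-1$, so it is constant; thus $f$ is irreducible. If $g(x_0,y_0)\ne0$, then $z\mapsto f(x_0,y_0,z)$ is a nonconstant affine function, so $f$ changes sign. The map $z\mapsto1/g$ gives $R_f\cong\mathbb R[x,y]_g$, whose fraction field is $\mathbb R(x,y)$, and $p(R_f)\ge4$ by Lemma~\ref{lem:frac}.

Write $g=g_0g_1$. Then $1/g_0=g_1/g$, so $R_0\subset\mathbb R[x,y]_g$. Let $\varphi\in\mathbb R[x,y]_g$ be nonnegative on $\{g\ne0\}$; every sum of squares has this property. Choose $k$ such that $\psi=g^{2k}\varphi$ is a polynomial. It is nonnegative on the dense set $\{g\ne0\}$, hence on $\mathbb R^2$. By \eqref{eq:image} there are $N$ and $F\in A$ with $\Theta(F)=\psi/g_0^{2N}$, and $F\ge0$ because $\Theta(F)\ge0$ on $\mathbb R^2$. By Theorem~\ref{thm:trig}(ii), $F=\sum_{j=1}^8F_j^2$ with $F_j\in A$, and so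
\[
\varphi=\frac{\psi}{g^{2k}}=\sum_{j=1}^8\Bigl(\frac{g_0^N\,\Theta(F_j)}{g^k}\Bigr)^2
\]
is a sum of $8$ squares in $\mathbb R[x,y]_g$. In particular $p(R_f)\le8$.
\end{proof}

The hypothesis $g_0\mid g$ was used only to ensure that the elements $\Theta(F_j)\in R_0$ lie in $\mathbb R[x,y]_g$. It cannot simply be dropped: $g=1$ gives $f=z-1$.

\begin{corollary}\label{cor:denominator}
For every $\psi\in\mathbb R[x,y]$ with $\psi\ge0$ on $\mathbb R^2$ there is $N$ such that $\bigl((1+x^2)(1+y^2)\bigr)^{2N}\psi$ is a sum of $8$ squares of polynomials.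
\end{corollary}

\begin{proof}
By Theorem~\ref{thm:counter} with $g=g_0$, $\psi=\sum_{j=1}^8(h_j/g_0^N)^2$ for some $N$ and some $h_j\in\mathbb R[x,y]$. Multiply by $g_0^{2N}$.
\end{proof}

The number $8$ does not depend on the degree of $\psi$.

\begin{corollary}\label{cor:A}
$4\le p(A)\le8$.
\end{corollary}

\begin{proof}
The upper bound follows from Theorem~\ref{thm:trig}(ii). The map $\Theta$ embeds $A$ in $\mathbb R(x,y)$, and by \eqref{eq:three} both $x$ and $y$ are quotients of elements of $\Theta(A)$. So the fraction field of $A$ is isomorphic to $\mathbb R(x,y)$, and Lemma~\ref{lem:frac} applies.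
\end{proof}

\section{Strictly positive trigonometric polynomials}\label{sec:positive}

A positive $F\in A_n$ has a smooth square root, and a partial sum $s$ of its Fourier series makes $F-s^2$ small. The error has no reason to be a sum of squares, or even nonnegative. We therefore set aside a small positive constant before taking the root. The remainder is then a small perturbation of a constant, and we show that such an element is a sum of few hermitian squares.

Smallness is measured in a norm that controls products. For a function $h=\sum_{m\in\mathbb Z^n}c_mz^m$ on $\mathbb T^n$ with $\sum|c_m|<\infty$, put $|h|_W=\sum|c_m|$. The coefficients of a product are the convolution of the coefficients, so $|hh'|_W\le|h|_W|h'|_W$; also $|h^*|_W=|h|_W$. The \emph{support} of $h$ is the set of $m$ with $c_m\neq0$.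

To write $1+g$ as $|1+y|^2=1+(y+y^*)+|y|^2$ we must solve
\[
y+y^*=g-|y|^2 ,
\]
and for small $g$ one wants to do this by iteration. The difficulty is that the limit must be a Laurent polynomial, so the iteration must stay in a finite-dimensional space. Let $g$ be supported in $[-D,D]^n$. For $n=1$ let $y$ be supported in $[0,D]$: then $y+y^*$ can be any element of $A_1$ supported in $[-D,D]$, and $|y|^2$ is again supported in $[-D,D]$.

\begin{example}
Let $n=1$ and $g=\gamma\cos\theta=\frac\gamma2(z+z^{-1})$ with $0\le\gamma<1$, so $|g|_W=\gamma$ and $D=1$. For $1+y=a+bz$ with $a,b$ real, $|1+y|^2=a^2+b^2+ab(z+z^{-1})$. The equations $a^2+b^2=1$, $ab=\gamma/2$ say $(a\pm b)^2=1\pm\gamma$, and they are solved by $a,b=\frac12\bigl(\sqrt{1+\gamma}\pm\sqrt{1-\gamma}\bigr)$.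
\end{example}

For $n=2$ one unknown no longer suffices. If $y$ is supported in the box $[0,D]^2$, then $|y|^2$ stays in $[-D,D]^2$, but it may contain $z_1z_2^{-1}$, as $|z_1+z_2|^2=2+z_1z_2^{-1}+z_1^{-1}z_2$ does, and this monomial does not occur in $y+y^*$. If $y$ is supported in the half square $[0,D]\times[-D,D]$, the linear term reaches everything, but $|y|^2$ may contain $z_2^{2D}$. The remedy is one unknown for each of the boxes $[0,D]^2$ and $[0,D]\times[-D,0]$. In $n$ variables we use $2^{n-1}$ boxes, one from each pair of opposite orthants.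

\begin{lemma}\label{lem:fixed}
Let $r=2^{n-1}$ and let $g\in A_n$ with $|g|_W<1$. Then $r+g$ is a sum of $r$ hermitian squares of elements of $B_n$.
\end{lemma}

\begin{proof}
Choose $D$ such that $g$ is supported in $[-D,D]^n$, and let $A(D)\subset A_n$ be the real vector space of elements supported in $[-D,D]^n$. Let $\Lambda_1,\dots,\Lambda_r$ be the boxes $\{m\in\mathbb Z^n:0\le\varepsilon_im_i\le D\text{ for all }i\}$, where $\varepsilon$ runs through the sign vectors in $\{\pm1\}^n$ with $\varepsilon_1=1$. Let $Y$ be the finite-dimensional space of tuples $y=(y_1,\dots,y_r)$ with $y_j\in B_n$ supported in $\Lambda_j$, normed by $\|y\|=\sum_j|y_j|_W$. Two points of the same box differ by at most $D$ in each coordinate, so $|y_j|^2\in A(D)$ for $y\in Y$.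

We construct a right inverse $L$ of the linear term. A point $m\in[-D,D]^n$ with $m_1\ge0$ lies in the box whose signs are those of its coordinates. So from each pair $\{m,-m\}$ of nonzero points we can fix a representative $m$ and an index $j(m)$ with $m\in\Lambda_{j(m)}$. For $a=\sum c_mz^m\in A(D)$ define $La\in Y$ by putting $c_mz^m$ into component $j(m)$ for each representative $m$, and $c_0/2$ into the first component. The map $L$ is $\mathbb R$-linear. The condition $a^*=a$ means $c_{-m}=\overline{c_m}$, in particular $c_0\in\mathbb R$, and therefore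
\begin{equation}\label{eq:L}
\sum_j\bigl((La)_j+(La)_j^*\bigr)=a,\qquad\|La\|=\tfrac12|a|_W .
\end{equation}

Define $\Psi:Y\to Y$ by $\Psi(y)=L\bigl(g-\sum_j|y_j|^2\bigr)$. Let $\gamma=|g|_W$ and $\rho=1-\sqrt{1-\gamma}\in[0,1)$; then $(1-\rho)^2=1-\gamma$, that is, $\frac12(\gamma+\rho^2)=\rho$. If $\|y\|\le\rho$, then
\[
\|\Psi(y)\|\le\tfrac12\Bigl(\gamma+\sum_j|y_j|_W^2\Bigr)\le\tfrac12\bigl(\gamma+\|y\|^2\bigr)\le\rho .
\]
If also $\|y'\|\le\rho$, the identity $y_jy_j^*-y_j'y_j'^*=y_j(y_j-y_j')^*+(y_j-y_j')y_j'^*$ gives
\[
\|\Psi(y)-\Psi(y')\|\le\tfrac12\sum_j\bigl(|y_j|_W+|y_j'|_W\bigr)|y_j-y_j'|_W\le\rho\,\|y-y'\| .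
\]
So $\Psi$ is a contraction of the closed ball of radius $\rho$ and has a fixed point $y$ by Banach's theorem. By \eqref{eq:L}, $\sum_j(y_j+y_j^*)=g-\sum_j|y_j|^2$, and hence $\sum_j|1+y_j|^2=r+g$.
\end{proof}

\begin{proposition}\label{prop:positive}
Let $F\in A_n$, $F>0$, and $r=2^{n-1}$. Then $F=s^2+|a_1|^2+\dots+|a_r|^2$ with $s\in A_n$ and $a_1,\dots,a_r\in B_n$.
\end{proposition}

\begin{proof}
Choose $\delta>0$ with $r\delta^2<\min F$. The function $\Phi=\sqrt{F-r\delta^2}$ is real and $C^\infty$ on $\mathbb T^n$. Integration by parts bounds its Fourier coefficients $c_m$ by a constant times $(1+m_1^2+\dots+m_n^2)^{-n}$, so $|\Phi|_W<\infty$. Since $\Phi$ is real, $c_{-m}=\overline{c_m}$, and the partial sums $s_N=\sum_{m\in[-N,N]^n}c_mz^m$ lie in $A_n$. They satisfy $|\Phi-s_N|_W\to0$, hence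
\[
|F-r\delta^2-s_N^2|_W=|\Phi^2-s_N^2|_W\le|\Phi-s_N|_W\,|\Phi+s_N|_W\le2|\Phi|_W\,|\Phi-s_N|_W\to0 .
\]
Take $s=s_N$ with $|F-r\delta^2-s^2|_W<\delta^2$, and put $g=\delta^{-2}(F-r\delta^2-s^2)\in A_n$. Then $|g|_W<1$ and $F=s^2+\delta^2(r+g)$. Apply Lemma~\ref{lem:fixed}.
\end{proof}

Each hermitian square is a sum of two squares in $A_n$, so $F$ is a sum of $1+2r=2^n+1$ squares. This proves Theorem~\ref{thm:trig}(i). Strict positivity was used to find $\delta$, and through $\delta$ for the smoothness of $\Phi$. The degree of $s$ is dictated by the approximation and not by the degree of $F$.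

\section{Nonnegative trigonometric polynomials in two variables}\label{sec:nonneg}

When $F\ge0$ has zeros, no positive constant can be set aside. The plan is to absorb the zeros into one additional hermitian square. After a factor $|q|^2$ has been removed, $F$ has finitely many zeros (Lemma~\ref{lem:curves}). We then look for a decomposition
\begin{equation}\label{eq:goal}
F=|u|^2+\alpha^2G,\qquad u\in B,\quad\alpha,G\in A,\quad G>0,
\end{equation}
and apply Proposition~\ref{prop:positive} to $G$. Here $\alpha$ must vanish at the zeros of $F$, and $F-|u|^2$ must be divisible by $\alpha^2$ in $B$. Divisibility is a condition along the whole complex curve $\alpha=0$, not only at the zeros of $F$. We choose the simplest curves available, the curves $z_1=P$ through the zeros; each meets the torus in a circle. Along such a curve we factor a nonnegative $H$ as $\hat u\hat u^*$ with $\hat u$ a formal power series in a coordinate transverse to the curve (Lemma~\ref{lem:formal}), and we truncate $\hat u$. Truncation creates an error of unknown sign, so, as in Section~\ref{sec:positive},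 we first set aside a positive term, now $\kappa\alpha^2$, and truncate modulo $\alpha^3$.

\begin{example}\label{ex:model}
Let $\tau=|z_1-1|^2=2-2\cos\theta_1$ and $F=\tau+|z_2-1|^2$, whose only zero is $(1,1)$. This $F$ is visibly a sum of two hermitian squares; we ignore that and run the method with $\alpha=\tau$. Let $S=\sin\theta_1$, so $S^2=\tau(1-\tau/4)$. Setting aside $\tau^2/4$ leaves
\[
H=F-\tfrac14\tau^2=S^2+2-z_2-z_2^{-1}.
\]
For $u=a-bz_2$ with $a=c+S/2$, $b=c-S/2$ and $c$ a real function of $\theta_1$,
\[
|u|^2=a^2+b^2-ab\,(z_2+z_2^{-1}),\qquad a^2+b^2=2c^2+\tfrac12S^2,\qquad ab=c^2-\tfrac14S^2 .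
\]
So $H=|u|^2$ exactly for $c=\sqrt{1+S^2/4}=1+S^2/8-S^4/128+\cdots$, a power series in $S$, which vanishes on the circle $z_1=1$. Truncate it to $c=1+S^2/8-S^4/128\in A$. Then $c^2=1+S^2/4-E$ with $E=2^{-14}S^6(32-S^2)$, so $a^2+b^2=2+S^2-2E$, $ab=1-E$, and $H-|u|^2=E\,|z_2-1|^2$. Since $S^6=\tau^3(1-\tau/4)^3$,
\[
F=|u|^2+\tau^2G,\qquad G=\tfrac14+2^{-14}\,\tau\,(1-\tau/4)^3(32-S^2)\,|z_2-1|^2\ \ge\ \tfrac14 .
\]
The error $E|z_2-1|^2$ is divisible by $\tau^3$, so near the circle it is dominated by $\tau^2/4$ whatever its sign. Here it happens to be nonnegative everywhere; in general $u$ has to be modified away from the circles (Lemma~\ref{lem:decomp}).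
\end{example}

\subsection{Removing curves of zeros}

The ring $B$ is a localization of $\mathbb C[z_1,z_2]$, so it is a UFD; its units are the elements $cz^m$ with $c\in\mathbb C\setminus\{0\}$, $m\in\mathbb Z^2$. The involution $*$ is a ring automorphism and maps primes to primes. Two elements of $B$ without a common prime factor have finitely many common zeros in $(\mathbb C\setminus\{0\})^2$: by Gauss's lemma they are coprime in $\mathbb C(z_1)[z_2^{\pm1}]$, so some $B$-linear combination of them is a nonzero polynomial in $z_1$ alone, and likewise for $z_2$.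

The next lemma is the analogue of the statement that real roots of a nonnegative polynomial have even multiplicity.

\begin{lemma}\label{lem:curves}
Let $0\ne F\in A$ with $F\ge0$. Then $F=|q|^2F_1$ with $q\in B$, $F_1\in A$, $F_1\ge0$, and $F_1$ has only finitely many zeros on $\mathbb T^2$.
\end{lemma}

\begin{proof}
Among the $q\in B$ with $qq^*\mid F$ choose one with the largest number of prime factors, and write $F=qq^*F_1$. Applying $*$ and canceling $qq^*$ gives $F_1^*=F_1$. On the dense set $\{q\ne0\}$ we have $F_1=F/|q|^2\ge0$, so $F_1\ge0$.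

Suppose that $F_1$ has infinitely many zeros on $\mathbb T^2$. Then so does some prime factor $\pi$ of $F_1$, which we normalize, using a unit, to be a polynomial in $z_1,z_2$ not divisible by $z_1$ or $z_2$. On $\mathbb T^2$ we have $\pi^*=\bar\pi$, so the primes $\pi$ and $\pi^*$ have infinitely many common zeros and are associates: $\pi^*=\epsilon\pi$ with a unit $\epsilon=cz^m$. Comparing absolute values at a point of $\mathbb T^2$ where $\pi\ne0$ gives $|c|=1$, so $|\epsilon|=1$ on $\mathbb T^2$. If $\pi^2$ divided $F_1$, so would $\pi\pi^*=\epsilon\pi^2$, and $q\pi$ would contradict the choice of $q$. Hence $F_1=\pi h$ with $\pi\nmid h$, and $\pi,h$ have finitely many common zeros. As $\pi$ is not constant, some partial derivative $\partial_k\pi=\partial\pi/\partial z_k$ is nonzero; it has smaller degree in $z_k$ than $\pi$, so $\pi\nmid\partial_k\pi$, and $\pi,\partial_k\pi$ have finitely many common zeros. Thus there is $t_0\in\mathbb T^2$ with $\pi(t_0)=0$, $h(t_0)\ne0$ and $\partial_k\pi(t_0)\ne0$.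

The function $\pi$ is not real on the torus, but it becomes real after a local rotation. Let $\eta$ be a smooth function near $t_0$ on $\mathbb T^2$ with $\eta^2=\epsilon$, and let $\mu=\eta\pi$. Since $|\eta|=1$, we get $\bar\mu=\bar\eta\,\epsilon\pi=\eta\pi=\mu$, so $\mu$ is real. Also $\mu(t_0)=0$ and
\[
\frac{\partial\mu}{\partial\theta_k}(t_0)=\eta(t_0)\,\frac{\partial\pi}{\partial\theta_k}(t_0)=\bigl(\eta\cdot iz_k\,\partial_k\pi\bigr)(t_0)\ne0 ,
\]
so $\mu$ takes both signs in every neighborhood of $t_0$. Now $F_1=\mu\cdot\eta^{-1}h$. The continuous function $\eta^{-1}h$ equals the real function $F_1/\mu$ on the dense set $\{\mu\ne0\}$, so it is real, and it is nonzero at $t_0$. Hence $F_1$ changes sign near $t_0$, a contradiction.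
\end{proof}

The square root $\eta$ need not exist in $B$: for $\pi=z_1-1$ one has $\epsilon=-z_1^{-1}$.

\subsection{Formal factorization along a circle}

Fix $P\in\mathbb C$ with $|P|=1$. Let $\mathcal R=\mathbb C[z_2^{\pm1}]$, a principal ideal domain with units $cz_2^m$, and let $\widehat B=\mathcal R[[x]]$. Define $*$ on $\widehat B$ by applying the involution of $\mathcal R$ to each coefficient, so $x^*=x$. For $h\in\widehat B$ let $h_0\in\mathcal R$ be its constant term; $h$ is a unit if and only if $h_0$ is. The substitution
\[
z_1\mapsto P\,\frac{1+ix}{1-ix}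
\]
defines a homomorphism of $\mathcal R$-algebras $B\to\widehat B$. It commutes with $*$, since $z_1^{-1}$ goes to $\bar P(1-ix)/(1+ix)$. This is the reason for preferring $x$ to $z_1-P$: the coordinate $x$ is real on the torus. We denote an element of $B$ and its image by the same letter; for $H\in B$ we have $H_0=H(P,z_2)$. The element $z_1-P$ goes to $2iPx/(1-ix)$, which is $x$ times a unit of $\mathbb C[[x]]$. So $\mathbb C[z_1^{\pm1}]/((z_1-P)^K)\to\mathbb C[[x]]/(x^K)$ is an isomorphism, both sides having the basis $1,z_1-P,\dots,(z_1-P)^{K-1}$, and tensoring with $\mathcal R$ gives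
\begin{equation}\label{eq:trunc}
B/\bigl((z_1-P)^K\bigr)\cong\widehat B/(x^K)\qquad(K\ge1).
\end{equation}
The ring $\widehat B$ is a UFD, because a power series ring over a regular UFD is a UFD \cite[Thm.~20.8]{Mat}. We write $\sim$ for ``associate''.

\begin{lemma}\label{lem:formal}
Let $H\in A$ with $H\ge0$ and $H(P,z_2)\ne0$ in $\mathcal R$. Then $H=\hat u\hat u^*$ for some $\hat u\in\widehat B$.
\end{lemma}

The hypothesis $H(P,z_2)\neq0$ holds whenever $H$ has finitely many zeros on $\mathbb T^2$. The proof copies the argument for $\mathbb R[x]$: prime factors with $\pi^*\not\sim\pi$ pair up, and those with $\pi^*\sim\pi$ must be shown to have even multiplicity. The difficulty is that a prime of $\widehat B$ is only a formal object, while $H\ge0$ is a statement about values. We show that a prime with $\pi^*\sim\pi$ lives at a single point $(P,Q)$ of the torus and defines there a formal curve with a real parametrization; a polynomial truncation of this parametrization then detects the sign of $H$ on both sides of the curve.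

We recall three facts. Let $\mathbb K$ be $\mathbb R$ or $\mathbb C$. A series $h\in\mathbb K[[x,y]]$ is \emph{$y$-regular of order $k$} if $h(0,y)$ is $y^k$ times a unit. \emph{Weierstrass division:} for such $h$, every element of $\mathbb K[[x,y]]$ is uniquely $ah+\sum_{j<k}b_jy^j$ with $a\in\mathbb K[[x,y]]$ and $b_j\in\mathbb K[[x]]$. \emph{Weierstrass preparation:} such $h$ is a unit times a \emph{distinguished polynomial} of degree $k$, that is, a monic $p\in\mathbb K[[x]][y]$ with $p(0,y)=y^k$. \emph{Newton--Puiseux theorem:} if a distinguished polynomial $p\in\mathbb C[[x]][y]$ of degree $k$ is irreducible over $\mathbb C((x))$, then $p(T^k,y)=\prod_{j=0}^{k-1}\bigl(y-\phi(\omega^jT)\bigr)$ for some $\phi\in\mathbb C[[T]]$ with $\phi(0)=0$, where $\omega=e^{2\pi i/k}$.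

\begin{lemma}\label{lem:even}
Let $H$ be as in Lemma~\ref{lem:formal}, and let $\pi\in\widehat B$ be a prime factor of $H$ with $\pi^*\sim\pi$. Then the multiplicity $m$ of $\pi$ in $H$ is even.
\end{lemma}

\begin{proof}
Write $H=\pi^mh$ in $\widehat B$ with $\pi\nmid h$.

\emph{Step 1: $\pi$ lives at one point of the torus.} The constant term $\pi_0$ divides $H_0\ne0$, so it is nonzero, and it is not a unit. Suppose $\pi_0=f_0g_0$ with coprime nonunits $f_0,g_0\in\mathcal R$; in this proof these letters have no other meaning. To lift the factorization to $\pi=\bigl(\sum f_nx^n\bigr)\bigl(\sum g_nx^n\bigr)$, where $\pi=\sum\pi_nx^n$, we have to solve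
\[
f_0g_n+g_0f_n=\pi_n-\sum_{0<j<n}f_jg_{n-j}\qquad(n\ge1)
\]
recursively, which is possible because $f_0,g_0$ generate the unit ideal of the principal ideal domain $\mathcal R$. Both factors are nonunits, which contradicts the primality of $\pi$. So $\pi_0\sim(z_2-Q)^k$ with $Q\neq0$ and $k\ge1$. Since $(z_2-Q)^*=-\bar Qz_2^{-1}(z_2-1/\bar Q)$ and $\pi_0^*\sim\pi_0$, we get $Q=1/\bar Q$, that is, $|Q|=1$.

\emph{Step 2: passage to the local ring.} Let $\mathcal O=\mathbb C[[x,y]]$, with $*$ the conjugation of coefficients. The substitution $z_2\mapsto Q(1+iy)/(1-iy)$ defines $\mathcal R\to\mathbb C[[y]]$ and, coefficientwise, a homomorphism $\widehat B\to\mathcal O$ that commutes with $*$. The element $t=z_2-Q$ goes to $y$ times a unit of $\mathbb C[[y]]$. So $\mathcal O=\mathbb C[[x,t]]$, and $\pi$ is regular of order $k$ with respect to $t$ and to $y$. We claim that $\widehat B/\pi\widehat B\to\mathcal O/\pi\mathcal O$ is an isomorphism. By Weierstrass division, $1,t,\dots,t^{k-1}$ is a $\mathbb C[[x]]$-basis of $\mathcal O/\pi\mathcal O$, so the map is onto. For injectivity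 we divide in $\widehat B$. The space $\mathcal R/(\pi_0)=\mathcal R/(t^k)$ has the $\mathbb C$-basis $1,t,\dots,t^{k-1}$, so every $v\in\widehat B$ can be written $v=a_0\pi+\sum_{j<k}b_{j0}t^j+xv'$ with $a_0\in\mathcal R$, $b_{j0}\in\mathbb C$, $v'\in\widehat B$. Repeating with $v'$ and summing the resulting series in $x$ gives $v=a\pi+\sum_{j<k}b_jt^j$ with $a\in\widehat B$, $b_j\in\mathbb C[[x]]$. If $v$ maps into $\pi\mathcal O$, all $b_j$ vanish by the basis property, and $v\in\pi\widehat B$. This proves the claim. Consequently $\pi$ is prime in $\mathcal O$ and $\pi\nmid h$ in $\mathcal O$.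

\emph{Step 3: a real equation.} In $\mathcal O$ we have $\pi^*=\epsilon\pi$ with a unit $\epsilon$; applying $*$ gives $\epsilon\epsilon^*=1$. Let $\eta\in\mathcal O$ satisfy $\eta^2=\epsilon$. Then $(\eta\eta^*)^2=1$, and the constant term of $\eta\eta^*$ is positive, so $\eta\eta^*=1$. Hence $(\eta\pi)^*=\eta^{-1}\epsilon\pi=\eta\pi$, that is, $\eta\pi\in\mathbb R[[x,y]]$. By Weierstrass preparation over $\mathbb R$, $\eta\pi$ is a unit times a distinguished polynomial $p\in\mathbb R[[x]][y]$ of degree $k$. Thus $H=p^mh'$, where $h'$ is a unit times $h$, so $p\nmid h'$ in $\mathcal O$; and $h'\in\mathbb R[[x,y]]$ because $H$ and $p$ are fixed by $*$. By Weierstrass division $\mathbb C[[x]][y]/(p)\cong\mathcal O/p\mathcal O$, which is a domain. So the monic polynomial $p$ is prime in $\mathbb C[[x]][y]$, and irreducible over $\mathbb C((x))$ by Gauss's lemma.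

\emph{Step 4: a real parametrization.} Let $\phi=\sum a_nT^n$ and $\omega$ be as in the Newton--Puiseux theorem. Conjugating coefficients in $p(T^k,\phi(T))=0$ shows that $\sum\overline{a_n}T^n$ is also a root of $p(T^k,y)$, so there is $j$ with $\overline{a_n}=\omega^{jn}a_n$ for all $n$. Choose $\lambda$ with $\lambda^2=\omega^j$. Then $|\lambda|=1$ and $\overline{a_n\lambda^n}=\omega^{jn}a_n\lambda^{-n}=a_n\lambda^n$, so $\gamma(\sigma):=\phi(\lambda\sigma)$ lies in $\mathbb R[[\sigma]]$, and $\gamma(0)=0$. Also $\nu:=\lambda^k=\pm1$, since $\lambda^{2k}=1$. Setting $T=\lambda\sigma$ gives $p(\nu\sigma^k,\gamma(\sigma))=0$.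

Embed $\mathbb C((x))$ in $\mathbb C((\sigma))$ by $x\mapsto\nu\sigma^k$. Then $p$ is the minimal polynomial of $\gamma$, so no nonzero polynomial in $\mathbb C[[x]][y]$ of degree less than $k$ vanishes at $(\nu\sigma^k,\gamma(\sigma))$. This applies to $p_y=\partial p/\partial y$, and to the remainder of $h'$ on Weierstrass division by $p$, which is nonzero as $p\nmid h'$. Therefore
\[
E(\sigma):=p_y\bigl(\nu\sigma^k,\gamma(\sigma)\bigr)^m\,h'\bigl(\nu\sigma^k,\gamma(\sigma)\bigr)=C\sigma^b+(\text{higher powers of }\sigma),\qquad 0\ne C\in\mathbb R .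
\]

\emph{Step 5: crossing the curve.} Let $w$ be a new variable. Expanding in $w$, the series $p(\nu\sigma^k,\gamma+w)$ equals $w\,p_y(\nu\sigma^k,\gamma)$ modulo $w^2$, and $h'(\nu\sigma^k,\gamma+w)$ equals $h'(\nu\sigma^k,\gamma)$ modulo $w$. Hence
\begin{equation}\label{eq:cross}
H\bigl(\nu\sigma^k,\gamma(\sigma)+w\bigr)=w^m\bigl(E(\sigma)+w\,d(\sigma,w)\bigr),\qquad d\in\mathbb R[[\sigma,w]] .
\end{equation}
Let $\gamma_1$ be the sum of the terms of $\gamma$ of degree at most $b+1$, and let $y_\pm=\gamma_1\pm\sigma^{b+1}\in\mathbb R[\sigma]$. Substitute $w=y_\pm-\gamma$, a series with leading term $\pm\sigma^{b+1}$, in \eqref{eq:cross}. The term $wd$ has order at least $b+1$, so $H(\nu\sigma^k,y_\pm(\sigma))$ has leading term $(\pm1)^mC\sigma^{m(b+1)+b}$.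

The image of $H$ in $\mathcal O$ is the Taylor series at the origin of the real analytic function $(x,y)\mapsto H\bigl(P\frac{1+ix}{1-ix},Q\frac{1+iy}{1-iy}\bigr)$ on $\mathbb R^2$, which is nonnegative since its values are values of $H$ on $\mathbb T^2$. Its restriction to the polynomial arc $\sigma\mapsto(\nu\sigma^k,y_\pm(\sigma))$ through the origin is a nonnegative analytic function of $\sigma$ with the leading term just found. Small $\sigma>0$ give $(\pm1)^mC>0$ for both signs, so $m$ is even.
\end{proof}

\begin{proof}[Proof of Lemma~\ref{lem:formal}]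
Factor $H$ into primes in $\widehat B$. Since $H^*=H$, a prime $\pi$ and its conjugate $\pi^*$ have the same multiplicity $m$. If $\pi^*\not\sim\pi$, the two contribute $\pi^m(\pi^m)^*$. If $\pi^*\sim\pi$, then $m$ is even by Lemma~\ref{lem:even}, and $\pi^m\sim\pi^{m/2}(\pi^{m/2})^*$. So $H=\epsilon vv^*$ with $v\in\widehat B$ and a unit $\epsilon$, and applying $*$ gives $\epsilon^*=\epsilon$. The constant term $\epsilon_0$ is a unit $cz_2^j$ of $\mathcal R$ fixed by $*$, so $j=0$ and $\epsilon_0=c\in\mathbb R\setminus\{0\}$. On the circle $|z_2|=1$ we have $0\le H(P,z_2)=c\,|v_0|^2$, and $v_0\neq0$; hence $c>0$. Write $\epsilon=c(1+\xi)$ with $\xi\in x\widehat B$ and $\xi^*=\xi$. The binomial series $\eta=\sqrt c\sum_n\binom{1/2}n\xi^n$ converges in $\widehat B$ and has real coefficients, so $\eta^2=\epsilon$ and $\eta^*=\eta$. Take $\hat u=\eta v$.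
\end{proof}

\begin{remark}
Nonnegativity on the circle $z_1=P$ alone is not enough. Let $P=1$ and $H=|z_2-1|^2+\sin\theta_1$, so $H(1,z_2)\ge0$. At the point $(1,1)$ the image of $H$ in $\mathcal O$ is $4y^2/(1+y^2)+2x/(1+x^2)$. If this were $\hat u\hat u^*$, both factors would have zero constant term and the product would have no linear term. The real zeros of this $H$ have $x\le0$, the situation that the sign $\nu=-1$ allows for.
\end{remark}

\subsection{From formal squares to a global decomposition}

A truncation $u_0$ of the formal factors makes $F-|u_0|^2$ positive of order $\alpha^2$ near the circles, but far from them $|u_0|^2$ may exceed $F$. There we would like to replace $u_0$ by $0$. Multiplying by a cutoff function $\chi$ does this and leaves the ring $B$. The point is that $\chi u_0-u_0$ vanishes near the circles, so it is $\alpha^2$ times a continuous function; approximating this function, rather than $\chi u_0$ itself, preserves the class of $u_0$ modulo $\alpha^2$ and keeps the error proportional to $\alpha^2$.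

To fix $\alpha$ we use the \L{}ojasiewicz inequality \cite[Cor.~2.6.7]{BCR}: if $v_1,v_2$ are continuous semialgebraic functions on a closed and bounded semialgebraic set and $v_2$ vanishes wherever $v_1$ does, then $|v_2|^M\le c\,|v_1|$ for some integer $M\ge1$ and some constant $c$. It applies to elements of $A$, which are real polynomials in $\cos\theta_j,\sin\theta_j$, on the algebraic set $\mathbb T^2\subset\mathbb C^2=\mathbb R^4$.

\begin{lemma}\label{lem:decomp}
Let $F\in A$, $F\ge0$, have finitely many zeros on $\mathbb T^2$. Then $F$ has a decomposition \eqref{eq:goal}.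
\end{lemma}

\begin{proof}
If $F$ has no zeros, take $u=0$, $\alpha=1$, $G=F$. Otherwise let $P_1,\dots,P_\ell$ be the distinct $z_1$-coordinates of the zeros, and let $\beta=\prod_j|z_1-P_j|^2\in A$. It vanishes at the zeros of $F$; this is where finiteness is needed. The \L{}ojasiewicz inequality for $F$ and $\beta^2$ gives $M\ge1$ and $\kappa>0$ with
\[
F\ge2\kappa\alpha^2\quad\text{on }\mathbb T^2,\qquad\alpha:=\beta^M\ge0 .
\]

\emph{Near the circles.} Let $H=F-\kappa\alpha^2\in A$. Then $H\ge F/2\ge0$, so $H$ has finitely many zeros, and Lemma~\ref{lem:formal} gives $H=\hat u_j\hat u_j^*$ in the ring $\widehat B_j$ that belongs to $P_j$. For $|P|=1$ we have $|z_1-P|^2=-\bar Pz_1^{-1}(z_1-P)^2$, so $\alpha^3$ is a unit times $\prod_j(z_1-P_j)^K$ with $K=6M$. The ideals $((z_1-P_j)^K)$ of $B$ are pairwise comaximal. By \eqref{eq:trunc} and the Chinese remainder theorem there is $u_0\in B$ with $u_0\equiv\hat u_j\pmod{x^K}$ in $\widehat B_j$ for every $j$. The involution preserves $(x^K)$, so $H-u_0u_0^*\equiv0\pmod{x^K}$ in each $\widehat B_j$. By \eqref{eq:trunc} again,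 $H-u_0u_0^*$ is divisible in $B$ by each $(z_1-P_j)^K$, hence by $\alpha^3$:
\begin{equation}\label{eq:local}
F-|u_0|^2=\kappa\alpha^2+\alpha^3e,
\end{equation}
where $e\in B$, and $e\in A$ because all other terms are fixed by $*$.

\emph{Cutting off.} Choose $\delta>0$ with $\delta\sup|e|\le\kappa/2$. Let $\chi:\mathbb T^2\to[0,1]$ be the continuous function that is $1$ where $\alpha\le\delta/2$, is $0$ where $\alpha\ge\delta$, and is $2-2\alpha/\delta$ in between. Where $\chi\ne0$ we have $\alpha|e|\le\kappa/2$, so \eqref{eq:local} gives $F-|u_0|^2\ge\frac\kappa2\alpha^2$ there. Therefore, on all of $\mathbb T^2$,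
\begin{equation}\label{eq:cut}
F-\chi^2|u_0|^2=(1-\chi^2)F+\chi^2\bigl(F-|u_0|^2\bigr)\ge\alpha^2\Bigl(2\kappa(1-\chi^2)+\frac\kappa2\chi^2\Bigr)\ge\frac\kappa2\alpha^2 .
\end{equation}

\emph{Returning to $B$.} Let $v=(\chi-1)u_0/\alpha^2$ where $\alpha>0$, and $v=0$ where $\alpha=0$. It vanishes on $\{\alpha\le\delta/2\}$, so it is continuous on $\mathbb T^2$, and $\chi u_0=u_0+\alpha^2v$. The algebra $B$ contains the constants, separates points and is closed under conjugation, so by the Stone--Weierstrass theorem, for any $0<\tau\le1$ there is $u_1\in B$ with $\sup|v-u_1|\le\tau$. Put $u=u_0+\alpha^2u_1$. Then $|u-\chi u_0|\le\tau\alpha^2$, and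
\[
\bigl||u|^2-\chi^2|u_0|^2\bigr|\le|u-\chi u_0|\,\bigl(2\chi|u_0|+|u-\chi u_0|\bigr)\le\tau\alpha^2\bigl(2\sup|u_0|+\sup\alpha^2\bigr).
\]
Choose $\tau$ so that the right side is at most $\frac\kappa4\alpha^2$. With \eqref{eq:cut} this gives $F-|u|^2\ge\frac\kappa4\alpha^2$. On the other hand, expanding $|u|^2$ and using \eqref{eq:local},
\[
F-|u|^2=\alpha^2G,\qquad G=\kappa+\alpha e-(u_0^*u_1+u_0u_1^*)-\alpha^2|u_1|^2\in A .
\]
So $G\ge\kappa/4$ on the dense set $\{\alpha\ne0\}$, and by continuity on $\mathbb T^2$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:trig}(ii)]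
The case $F=0$ is trivial. For $F\ne0$ write $F=|q|^2F_1$ as in Lemma~\ref{lem:curves}, then $F_1=|u|^2+\alpha^2G$ as in Lemma~\ref{lem:decomp}, and $G=s^2+|a_1|^2+|a_2|^2$ as in Proposition~\ref{prop:positive} with $n=2$. Since $\alpha^*=\alpha$ and $s^*=s$,
\[
F=|qu|^2+|q\alpha s|^2+|q\alpha a_1|^2+|q\alpha a_2|^2 .
\]
This is a sum of four hermitian squares, hence of $8$ squares in $A$.
\end{proof}

If $F$ has finitely many zeros, the factor $q$ is not needed, the second term is the single square $(\alpha s)^2$, and $2+1+2+2=7$ squares suffice. With Theorem~\ref{thm:trig}(ii) established, the proof of Theorem~\ref{thm:counter} and of Corollaries~\ref{cor:denominator} and~\ref{cor:A} is complete.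

\begin{thebibliography}{9}

\bibitem{BK} Kacper B{\l}achut, Tomasz Kowalczyk, \emph{Sums of squares on hypersurfaces}, arXiv:2308.00095 (2023).

\bibitem{BCR} Bochnak, Coste, Roy, \emph{Real Algebraic Geometry}.

\bibitem{CEP} Cassels, Ellison, Pfister, J. Number Theory 3 (1971).

\bibitem{CDLR} Choi, Dai, Lam, Reznick, J. reine angew. Math. 336 (1982).

\bibitem{Dj} D.~\v{Z}. Djokovi\'c, J. Algebra 43 (1976).

\bibitem{Mat} Matsumura, \emph{Commutative Ring Theory}.

\end{thebibliography}
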